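\title{Pure morphisms, strict monomorphisms and large cardinals}

\begin{abstract}
It is known that, if there is a proper class of strongly compact cardinals, then for every $\lambda$-accessible category there is a regular cardinal $\mu$ sharply larger than $\lambda$ such that every $\mu$-pure morphism is a strict monomorphism. We show that a large cardinal hypothesis cannot be avoided, and we determine its exact strength. For each infinite cardinal $\gamma$ we construct an $\omega$-accessible category $\mathcal A_\gamma$ such that, for uncountable regular $\mu$, all $\mu$-pure morphisms of $\mathcal A_\gamma$ are strict monomorphisms if and only if every $\mu$-complete filter extends to a $\gamma^+$-complete ultrafilter. Consequently the statement fails if there is no measurable cardinal, it implies that there is a proper class of measurable cardinals, and it is equivalent to the existence of a $\delta$-strongly compact cardinal for every $\delta$.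
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection*{Accessible categories and pure morphisms}
Categories are locally small, and $\lambda,\mu$ denote infinite regular cardinals. We recall the standard notions, as in Ad\'amek--Rosick\'y. A poset is \emph{$\lambda$-directed} if every subset with fewer than $\lambda$ elements has an upper bound; in particular it is nonempty. An object $X$ of a category $\mathcal A$ is \emph{$\lambda$-presentable} if $\mathcal A(X,-)$ preserves $\lambda$-directed colimits. Concretely, for every $\lambda$-directed diagram $(B_k)_{k\in K}$ with connecting maps $\beta_{k,l}:B_k\to B_l$ and colimit cocone $b_k:B_k\to B$,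
\begin{itemize}
\item[(P1)] every morphism $X\to B$ factors through some $b_k$;
\item[(P2)] if $b_ky'=b_ly''$, then $\beta_{k,n}y'=\beta_{l,n}y''$ for some $n\ge k,l$, and hence for all larger $n$.
\end{itemize}
The category $\mathcal A$ is \emph{$\lambda$-accessible} if it has $\lambda$-directed colimits and there is a set of $\lambda$-presentable objects such that every object is a $\lambda$-directed colimit of objects from this set. We say \emph{directed} and \emph{finitely presentable} when $\lambda=\omega$.

For $\lambda<\mu$ one writes $\lambda\vartriangleleft\mu$, or $\mu\vartriangleright\lambda$, and says that $\mu$ is \emph{sharply larger} than $\lambda$, if every $\lambda$-accessible category is $\mu$-accessible. Equivalently, for every set $X$ with $|X|<\mu$ the poset of subsets of $X$ of cardinality $<\lambda$ has a cofinal subset of cardinality $<\mu$.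

A morphism $f:A\to B$ is \emph{$\mu$-pure} if for every commutative square
\[
\begin{array}{ccc}
X & \xrightarrow{\;\;w\;\;} & Y\\[2pt]
{\scriptstyle u}\big\downarrow\phantom{\scriptstyle u} & & \phantom{\scriptstyle v}\big\downarrow{\scriptstyle v}\\[2pt]
A & \xrightarrow{\;\;f\;\;} & B
\end{array}
\]
with $X$ and $Y$ $\mu$-presentable there is $t:Y\to A$ with $tw=u$. Nothing is required of $ft$. A morphism $f:A\to B$ is a \emph{regular monomorphism} if it is the equalizer of one parallel pair, and a \emph{strict monomorphism} if it is the joint equalizer of all pairs that it equalizes: every $z:Z\to B$ such that $\rho z=\sigma z$ whenever $\rho f=\sigma f$ factors uniquely through $f$.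

Purity is a local form of splitting. If $rf=\mathrm{id}_A$, then $t=rv$ fills every square, so a split monomorphism is $\mu$-pure for all $\mu$. Conversely, if $A$ and $B$ are themselves $\mu$-presentable, the square with $u=\mathrm{id}_A$, $v=\mathrm{id}_B$, $w=f$ shows that a $\mu$-pure $f$ splits. In the category of sets nothing else happens. A pure map is injective (take $X$ with two points and $Y$ with one), it has nonempty domain unless its codomain is empty (take $X=\emptyset$ and $Y$ a point), and such maps split. In general a $\mu$-pure morphism splits only over each $\mu$-presentable piece, and the local splittings need not be compatible.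

A split monomorphism $f$ with retraction $r$ is the equalizer of $\mathrm{id}_B$ and $fr$. It is natural to ask how much of this survives for pure morphisms. For a single morphism of an accessible category the answer is immediate. An object that is the colimit of a diagram of $\lambda$-presentable objects with fewer than $\mu$ morphisms, $\mu\geq\lambda$, is $\mu$-presentable, because in the category of sets limits of such diagrams commute with $\mu$-directed colimits. So the domain and codomain of $f$ are $\mu$-presentable for all large $\mu$, and for those $\mu$ the morphism $f$ is $\mu$-pure only if it splits. The problem is one of uniformity: to find one $\mu$ that serves all morphisms, including those between objects far larger than $\mu$. The following theorem is known.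

\begin{theorem}\label{thm:known}
Assume that there is a proper class of strongly compact cardinals. Let $\mathcal A$ be a $\lambda$-accessible category. Then there is a regular $\mu\vartriangleright\lambda$ such that every $\mu$-pure morphism of $\mathcal A$ is a strict monomorphism.
\end{theorem}

One cannot take $\mu=\lambda$: there is a small $\omega$-accessible category with an $\omega$-pure epimorphism that is not an isomorphism. (Section~\ref{sec:toy} gives a large example of the same phenomenon.) The question that this paper answers comes from \cite{Kanalas}.

\medskip
\noindent\textbf{Question.} \emph{Is the conclusion of Theorem~\ref{thm:known}, for all $\lambda$ and all $\lambda$-accessible $\mathcal A$, provable in ZFC, or does it require a large cardinal hypothesis?}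
\medskip

A $\lambda$-accessible category is determined by its small subcategory $\mathcal C$ of $\lambda$-presentable objects (Lemma~\ref{lem:nerve}), and $\mu$ may depend on $\mathcal A$. One could therefore guess that a cardinal obtained from $|\mathrm{Mor}\,\mathcal C|$ by a few exponentiations always works. This guess is wrong, even for one explicit $\omega$-accessible category.

\subsection*{Results}
A \emph{filter} on a set $I$ is a family of subsets that contains $I$, does not contain $\emptyset$, and is closed under supersets and finite intersections; an \emph{ultrafilter} contains in addition one of $W$, $I\setminus W$ for each $W\subseteq I$. A filter is \emph{$\kappa$-complete} if it is closed under intersections of fewer than $\kappa$ members. An uncountable cardinal $\nu$ is \emph{measurable} if it carries a $\nu$-complete ultrafilter containing no singleton, and an uncountable regular $\kappa$ is \emph{strongly compact} if every $\kappa$-complete filter on any set extends to a $\kappa$-complete ultrafilter. For an infinite cardinal $\gamma$ and a regular $\mu$ we consider the statement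
\[
\mathrm{SC}(\mu,\gamma):\quad\text{every $\mu$-complete filter on any set extends to a $\gamma^+$-complete ultrafilter.}
\]
If $\mu'\ge\mu$ is regular, then $\mathrm{SC}(\mu,\gamma)$ implies $\mathrm{SC}(\mu',\gamma)$, since $\mu'$-complete filters are $\mu$-complete. The categories $\mathcal A_\gamma$ below are defined explicitly in Section~\ref{sec:category}.

\begin{theorem}\label{thm:A}
For every infinite cardinal $\gamma$ there is an $\omega$-accessible category $\mathcal A_\gamma$ such that, for every uncountable regular $\mu$ for which $\mathrm{SC}(\mu,\gamma)$ fails, $\mathcal A_\gamma$ has a $\mu$-pure epimorphism that is not an isomorphism, and so is not a strict monomorphism.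
\end{theorem}

\begin{corollary}\label{cor:B}
If there is no measurable cardinal, then for every regular $\mu\vartriangleright\omega$ the $\omega$-accessible category $\mathcal A_\omega$ has a $\mu$-pure morphism that is not a strict monomorphism. Hence, if ZFC is consistent, it does not prove the conclusion of Theorem~\ref{thm:known}.
\end{corollary}

This answers the question. The next two theorems give the exact strength, first globally and then for one category and one cardinal at a time.

\begin{theorem}\label{thm:C}
The following are equivalent in ZFC.
\begin{itemize}
\item[(1)] For every regular $\lambda$ and every $\lambda$-accessible $\mathcal A$ there is a regular $\mu\vartriangleright\lambda$ such that every $\mu$-pure morphism of $\mathcal A$ is a strict monomorphism.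
\item[(2)] For every $\omega$-accessible $\mathcal A$ there is an uncountable regular $\mu$ such that every $\mu$-pure epimorphism of $\mathcal A$ is an isomorphism.
\item[(3)] For every infinite $\gamma$ there is a regular $\kappa$ with $\mathrm{SC}(\kappa,\gamma)$.
\item[(4)] For every regular $\lambda$ and every $\lambda$-accessible $\mathcal A$ there is $\mu_0$ such that, for all regular $\mu\ge\mu_0$ with $\mu\vartriangleright\lambda$, every $\mu$-pure morphism of $\mathcal A$ is a regular monomorphism.
\end{itemize}
These conditions imply that there is a proper class of measurable cardinals.
\end{theorem}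

\begin{theorem}\label{thm:D}
For $\gamma$ infinite and $\mu$ uncountable regular, the following are equivalent.
\begin{itemize}
\item[(i)] Every $\mu$-pure morphism of $\mathcal A_\gamma$ is a strict monomorphism.
\item[(ii)] Every $\mu$-pure epimorphism of $\mathcal A_\gamma$ is an isomorphism.
\item[(iii)] $\mathrm{SC}(\mu,\gamma)$.
\end{itemize}
\end{theorem}

A cardinal $\kappa$ is $\delta$-strongly compact in the sense of Bagaria--Magidor if every $\kappa$-complete filter extends to a $\delta$-complete ultrafilter. Condition (3) says exactly that for every $\delta$ there is a $\delta$-strongly compact cardinal. Indeed, $\mathrm{SC}(\kappa,\gamma)$ makes $\kappa$ $\delta$-strongly compact for every $\delta\le\gamma^+$, and if $\kappa$ is $\gamma^+$-strongly compact, then the regular cardinal $\kappa^+$ satisfies $\mathrm{SC}(\kappa^+,\gamma)$. A strongly compact $\kappa$ satisfies $\mathrm{SC}(\kappa,\gamma)$ for all infinite $\gamma<\kappa$, so Theorem~\ref{thm:C} contains Theorem~\ref{thm:known}.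

Both directions pass through ultrafilters. For the negative direction we turn a $\mu$-complete filter $F$ into an inclusion $A\subseteq B$ that adds one element $b$. Every small part of the information about $b$ is realized in $A$, which gives purity, while two different images of $b$ would define a $\gamma^+$-complete ultrafilter extending $F$, so that the inclusion is an epimorphism when there is none (Sections~\ref{sec:toy}--\ref{sec:epi}). For the positive direction, an ultrafilter glues the incompatible local splittings of a pure morphism into one map to an ultrapower, and completeness of the ultrafilter keeps the ultrapower inside the category (Section~\ref{sec:ultra}).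

\section{Monomorphisms, ultrafilters and relational structures}\label{sec:prelim}

\subsection*{Monomorphisms and sharp inequalities}
A monomorphism $f$ is \emph{strong} if for every commutative square $fu=ve$ with $e$ an epimorphism there is $d$ with $de=u$ and $fd=v$. It is \emph{extremal} if $f=me$ with $e$ an epimorphism forces $e$ to be an isomorphism.

\begin{lemma}\label{lem:monos}
For monomorphisms, regular implies strict, strict implies strong, and strong implies extremal. An extremal monomorphism that is an epimorphism is an isomorphism.
\end{lemma}

\begin{proof}
If $f$ is the equalizer of one pair and $z$ equalizes all pairs that $f$ equalizes, then $z$ equalizes that pair and factors uniquely through $f$. Let $f$ be strict. It is a monomorphism, by uniqueness of the factorization of $z=fs$. Let $fu=ve$ with $e$ an epimorphism. If $\rho f=\sigma f$, then $\rho ve=\rho fu=\sigma fu=\sigma ve$, so $\rho v=\sigma v$. Hence $v=fd$ for some $d$, and $fde=fu$ gives $de=u$. Let $f$ be strong and $f=me$ with $e$ an epimorphism. The square $f\circ\mathrm{id}=me$ yields $d$ with $de=\mathrm{id}$; then $ede=e$, so $ed=\mathrm{id}$. For the last claim, factor $f=\mathrm{id}\circ f$.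
\end{proof}

\begin{lemma}\label{lem:sharp}
We have $\omega\vartriangleleft\mu$ for every uncountable regular $\mu$, and $\lambda\vartriangleleft(2^\alpha)^+$ for every cardinal $\alpha\ge\lambda$.
\end{lemma}

\begin{proof}
In both cases the whole poset of small subsets is small enough. A finite set has finitely many subsets, and an infinite set $X$ has $|X|$ finite subsets. If $|X|\le2^\alpha$, every nonempty subset of cardinality $<\lambda$ is the image of a function $\alpha\to X$, and there are at most $(2^\alpha)^\alpha=2^\alpha$ such functions.
\end{proof}

\subsection*{Complete ultrafilters}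
We use completeness almost always in the following form.

\begin{lemma}\label{lem:complete}
Let $U$ be an ultrafilter on $I$ and $\gamma$ an infinite cardinal.
\begin{itemize}
\item[(a)] $U$ is $\gamma^+$-complete if and only if every function $I\to\gamma$ is constant on a member of $U$.
\item[(b)] If $U$ is $\gamma^+$-complete, then it is $(2^\gamma)^+$-complete. Hence $\mathrm{SC}(\mu,\gamma)$ implies $\mathrm{SC}(\mu,2^\gamma)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $U$ be $\gamma^+$-complete and $x:I\to\gamma$. If no fiber of $x$ were in $U$, the $\gamma$ complements of the fibers would be in $U$, and so would their intersection $\emptyset$. Conversely, let $W_\xi\in U$ for $\xi<\gamma$. The map $\xi\mapsto1+\xi$ is a bijection from $\gamma$ onto $\gamma\setminus\{0\}$. Put $x(i)=0$ if $i\in\bigcap_\xi W_\xi$, and otherwise $x(i)=1+\xi$ for the least $\xi$ with $i\notin W_\xi$. Some fiber of $x$ is in $U$. The fiber over $1+\xi$ is disjoint from $W_\xi$, so it is not in $U$. Hence the fiber over $0$, which is $\bigcap_\xi W_\xi$, is in $U$.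

(b) Let $x$ map $I$ to the set of functions $\gamma\to\{0,1\}$. For each $\xi<\gamma$ the function $i\mapsto x(i)(\xi)$ has two values, so it is constant on some $W_\xi\in U$. Then $x$ is constant on $\bigcap_\xi W_\xi\in U$. Now apply (a) with $2^\gamma$ in place of $\gamma$.
\end{proof}

\begin{lemma}\label{lem:measurable}
If $\mathrm{SC}(\mu,\gamma)$ holds, then there is a measurable cardinal $\nu$ with $\gamma<\nu\le\mu$.
\end{lemma}

\begin{proof}
Since $\mu$ is regular, $F=\{W\subseteq\mu:|\mu\setminus W|<\mu\}$ is a $\mu$-complete filter. Let $U\supseteq F$ be a $\gamma^+$-complete ultrafilter. It contains the complement of every singleton, so the identity of $\mu$ is constant on no member of $U$. Let $\nu\le\mu$ be the least cardinal such that some $\pi:\mu\to\nu$ is constant on no member of $U$. By Lemma~\ref{lem:complete}(a), $\nu>\gamma$, so $\nu$ is uncountable. The family $V=\{Z\subseteq\nu:\pi^{-1}(Z)\in U\}$ is an ultrafilter on $\nu$, and it contains no singleton because no fiber of $\pi$ is in $U$. Let $\delta<\nu$ be infinite and $x:\nu\to\delta$. By minimality of $\nu$, some fiber $\pi^{-1}(x^{-1}\{\xi\})$ of $x\pi$ is in $U$, that is, $x^{-1}\{\xi\}\in V$. By Lemma~\ref{lem:complete}(a),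 $V$ is $\delta^+$-complete for every infinite $\delta<\nu$, and so it is $\nu$-complete.
\end{proof}

\subsection*{Categories of structures}
Let $\Sigma$ be a signature consisting of a set of sorts and a set of relation symbols of finite arity. Morphisms of $\Sigma$-structures are the homomorphisms, that is, the sort-preserving functions that preserve every relation. A \emph{tuple} of a structure $M$ is a pair consisting of a symbol $R$ and a member of $R^M$, and $M$ is \emph{finite} if it has finitely many elements and finitely many tuples. A \emph{weak substructure} of $M$ is a structure whose elements and tuples are among those of $M$; it is \emph{induced} if it contains all tuples of $M$ on its elements. In a directed colimit of structures the underlying sets are the colimits of sets, and a relation holds exactly when it holds for some representatives at some stage.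

We consider axioms of the form
\begin{equation}\label{eq:axiom}
\forall\bar z\,\Bigl(\varphi(\bar z)\to\bigvee_{l\in L}\psi_l(\bar z)\Bigr),
\end{equation}
where $\bar z$ is a finite list of variables, $\varphi$ and the $\psi_l$ are finite conjunctions of atomic formulas (relations and equations), and $L$ is any set. The empty conjunction is true and the empty disjunction is false. For example, ``$<$ is a strict total order'' is expressed by $z<z\to\text{false}$, by $z<z'\wedge z'<z''\to z<z''$, and by $\text{true}\to z<z'\vee z=z'\vee z'<z$.

\begin{lemma}\label{lem:structures}
Let $\mathcal A$ be the full subcategory of $\Sigma$-structures satisfying a set of axioms of the form \eqref{eq:axiom}.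
\begin{itemize}
\item[(a)] $\mathcal A$ is closed under induced substructures and under directed colimits of structures.
\item[(b)] A $\mu$-presentable object of $\mathcal A$ has fewer than $\mu$ elements.
\item[(c)] Suppose that every object $C$ has a family of finite weak substructures belonging to $\mathcal A$ that is directed under inclusion and contains every element and every tuple of $C$. Then $\mathcal A$ is $\omega$-accessible, and its finitely presentable objects are the finite ones.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Atomic formulas have the same truth value in an induced substructure as in the ambient structure, and the axioms are universal. Let $M$ be the directed colimit of objects $M_k$, and let an assignment of $\bar z$ in $M$ satisfy $\varphi$. Choose one representative for each variable, at a common stage. Each atomic formula in $\varphi$ holds at some stage for some representatives, and at a later stage these are identified with the images of the chosen ones. As $\varphi$ is a finite conjunction, it holds for the images of the chosen representatives in some $M_k$. Then some $\psi_l$ holds for them in $M_k$, and the homomorphism $M_k\to M$ preserves $\psi_l$.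

(b) An object $X$ is the colimit of its induced substructures with fewer than $\mu$ elements, which form a $\mu$-directed family because $\mu$ is regular. If $X$ is $\mu$-presentable, $\mathrm{id}_X$ factors through one of the inclusions by (P1), and this inclusion is onto.

(c) Let $X$ be finite and $y:X\to M$ a homomorphism to a directed colimit. Lift the finitely many elements $y(z)$ to a common stage; each of the finitely many tuples of $X$ is preserved by the lift at some later stage, which gives (P1). Two lifts agree on each of the finitely many elements at a later stage, which gives (P2). So finite objects are finitely presentable. Up to isomorphism they form a set, and by hypothesis every object $C$ is a directed colimit of finite objects $C_0$ along inclusions $\iota$. If $C$ is finitely presentable, then $\mathrm{id}_C=\iota r$ for one such $\iota$ and a homomorphism $r:C\to C_0$. As $\iota$ is injective, $r$ is inverse to $\iota$, so $C\cong C_0$ is finite.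
\end{proof}

\section{A countable model of the construction}\label{sec:toy}

How can a pure inclusion $A\subsetneq B$ be an epimorphism? Suppose that $B$ has one new element $b$. For purity, every small set of properties of $b$ must be shared by an element of $A$. For the epimorphism property, no object may contain two elements that have all the properties of $b$. The category must also be closed under directed colimits, so the second requirement cannot be imposed by an axiom with infinitely many hypotheses. An infinite disjunction in the conclusion is allowed, however, and we can make any two elements choose the property over which they conflict.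

Let $\mathcal T$ be the category of one-sorted structures $Q$ with binary relations $<$ and $S_n$ and unary relations $D_n$, for $n\in\omega$, such that $<$ is a strict total order, $S_n(q,q')$ implies $q'<q$, for $q'<q$ there is exactly one $n$ with $S_n(q,q')$, called the color $s(q,q')$, and
\[
D_n(q)\text{ and }D_n(q')\quad\text{imply}\quad\text{not }S_n(q,q').
\]
All of these are of the form \eqref{eq:axiom}; uniqueness of the color is the family of axioms $S_n(z,z')\wedge S_m(z,z')\to\text{false}$ for $n\ne m$. Given an object, a finite set $Q_0$ of elements and $N\in\omega$, keep $<$, all $S_n$, and the $D_n$ with $n<N$ on $Q_0$, and discard the other $D_n$. This is a finite object, since each pair has at most one color and the $D_n$ occur only in hypotheses. By Lemma~\ref{lem:structures}(c), $\mathcal T$ is $\omega$-accessible and its finitely presentable objects are finite.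

The point of the axioms is that \emph{an object has at most one element satisfying all $D_n$}: two such elements are comparable, they have a color $n$, and the last axiom fails for this $n$. The order serves to turn ``$q\neq q'$'', which is not an atomic formula, into a relation that can stand in a hypothesis.

Let $B=\omega\cup\{b\}$ with the usual order on $\omega$ and $b$ on top, with $s(q,q')=q'$ for $q'<q$, and with $D_n(q)$ if and only if $q=b$ or $q>n$. The last axiom holds because $S_n(q,q')$ means $q'=n$, whereas $D_n(q')$ then means $q'>n$. Let $A$ be the induced substructure on $\omega$ and $f:A\to B$ the inclusion.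

\emph{$f$ is an epimorphism.} If $\rho,\sigma:B\to C$ agree on $A$, they also agree at $b$, since $\rho(b)$ and $\sigma(b)$ satisfy all $D_n$.

\emph{$f$ is $\omega$-pure.} Let $fu=vw$ with $Y$ finite. If $b\notin v(Y)$, take $t=v$. Otherwise $b=v(q_0)$, where $q_0$ is the greatest element of $Y$, because $v$ preserves a strict total order. Choose $e\in\omega$ larger than all elements of $v(Y)\setminus\{b\}$ and larger than the finitely many $n$ with $D_n(q_0)$ in $Y$. Let $t(q_0)=e$ and $t=v$ elsewhere. Then $t$ preserves $<$ and the $D_n$ by the choice of $e$, and it preserves colors because $s(e,q')=q'=s(b,q')$: the color depends only on the lower element. Finally $w$ avoids $q_0$, since $vw=fu$ avoids $b$, so $tw=u$.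

\emph{$f$ is not $\omega_1$-pure.} The structures $A$ and $B$ have countably many elements and tuples, so they are $\omega_1$-presentable by the lifting argument in the proof of Lemma~\ref{lem:structures}(c). If $f$ were $\omega_1$-pure it would have a retraction $r$, and $r(b)\in\omega$ would satisfy all $D_n$.

To reach larger $\mu$, read the example in terms of the cofinite filter $F$ on $I=\omega$. Each $q'\in A$ carries a point of $I$, namely the color $q'$, and $D_n(q')$ forces this point into the member $I\setminus\{n\}$ of $F$. Purity holds because finitely many members of $F$ have a common point, and a second copy of $b$ would produce a point common to all members of $F$. The same can be done for a $\mu$-complete filter $F$ on a set $I$, with colors in $I$ and a predicate for each member of $F$, but then the signature, and with it the category, depends on $\mu$. Theorem~\ref{thm:A} needs one category for all $\mu$. This forces two changes. The colors must come from a fixed set $\gamma$, so a point $i\in I$ can no longer be named and can only be tested, by the values $x(i)$ of functions $x:I\to\gamma$. And the tests $x$, being too many to index relation symbols, must become elements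 of a second sort. A second copy of $b$ then produces not a point of $I$ but an assignment of a color to each test. The next section identifies these assignments.

\section{The category $\mathcal A_\gamma$}\label{sec:category}

Fix an infinite cardinal $\gamma$. For $W\subseteq I$ let $\chi_W:I\to\gamma$ take the value $1$ on $W$ and $0$ elsewhere.

\subsection*{Ultrafilters as equivariant maps}
Evaluation at a point $i\in I$ is a map $\varphi:\gamma^I\to\gamma$ that is \emph{equivariant}: $\varphi(g\circ x)=g(\varphi(x))$ for all $x\in\gamma^I$ and $g\in\gamma^\gamma$. More generally, if $U$ is a $\gamma^+$-complete ultrafilter on $I$, every $x\in\gamma^I$ has a unique value $\lim_Ux$ whose fiber is in $U$, by Lemma~\ref{lem:complete}(a), and $\lim_U$ is equivariant because $g\circ x$ is constant on that fiber. What we need is the converse. Its value is that equivariance refers only to the set $\gamma^\gamma$, which does not depend on $I$.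

\begin{lemma}\label{lem:equivariant}
Let $\varphi:\gamma^I\to\gamma$ be equivariant. Then $U=\{W\subseteq I:\varphi(\chi_W)=1\}$ is a $\gamma^+$-complete ultrafilter on $I$.
\end{lemma}

\begin{proof}
For $x\in\gamma^I$ and $Z\subseteq\gamma$ we have $\chi_{x^{-1}(Z)}=\chi_Z\circ x$ with $\chi_Z\in\gamma^\gamma$, so $\varphi(\chi_{x^{-1}(Z)})=\chi_Z(\varphi(x))$. Thus
\begin{equation}\label{eq:star}
x^{-1}(Z)\in U\iff\varphi(x)\in Z .
\end{equation}
The cases $Z=\gamma$ and $Z=\emptyset$ give $I\in U$ and $\emptyset\notin U$. Let $W,W'\subseteq I$, let $x$ take the values $0,1,2,3$ on $W\cap W'$, $W\setminus W'$, $W'\setminus W$, $I\setminus(W\cup W')$, and put $n=\varphi(x)$. By \eqref{eq:star}, $W\in U$ if and only if $n\in\{0,1\}$, and $I\setminus W=x^{-1}(\gamma\setminus\{0,1\})\in U$ if and only if $n\notin\{0,1\}$. So exactly one of $W$, $I\setminus W$ is in $U$. Also $W'\in U$ if and only if $n\in\{0,2\}$, and $W\cap W'\in U$ if and only if $n=0$. So $W\cap W'\in U$ if and only if both $W$ and $W'$ are in $U$. This gives closure under finite intersections and, for $W\subseteq W'$, under supersets. Hence $U$ is an ultrafilter. By \eqref{eq:star} with $Z=\{\varphi(x)\}$, every $x:I\to\gamma$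 is constant on a member of $U$, and Lemma~\ref{lem:complete}(a) gives $\gamma^+$-completeness.
\end{proof}

\subsection*{The definition}
The signature has two sorts, $P$ (tests) and $Q$ (ordered elements), and relations
\[
R_g\subseteq P\times P\ \ (g\in\gamma^\gamma),\quad T\subseteq P,\quad {<}\subseteq Q\times Q,\quad D\subseteq Q\times P,\quad S_n\subseteq Q\times Q\times P\ \ (n\in\gamma).
\]
In the intended structures $P=\gamma^I$, the relation $R_g(x,y)$ means $y=g\circ x$, the set $T$ consists of the characteristic functions of members of a filter, $D(q,x)$ means that $q$ answers the test $x$, and $S_n(q,q',x)$ means that the pair $q'<q$ gives $x$ the color $n$.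

\begin{definition}\label{def:A}
$\mathcal A_\gamma$ is the category of structures satisfying the following axioms, with all homomorphisms as morphisms.
\begin{itemize}
\item[(a)] $<$ is a strict total order on $Q$.
\item[(b)] $S_n(q,q',x)$ implies $q'<q$, $D(q,x)$ and $D(q',x)$.
\item[(c)] If $q'<q$, $D(q,x)$ and $D(q',x)$, then $S_n(q,q',x)$ for exactly one $n\in\gamma$; we write $s(q,q',x)=n$.
\item[(d)] If $R_g(x,y)$ and both $s(q,q',x)$ and $s(q,q',y)$ are defined, then $s(q,q',y)=g(s(q,q',x))$.
\item[(e)] If $T(x)$ and $s(q,q',x)$ is defined, then $s(q,q',x)=1$.
\end{itemize}
\end{definition}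

By (a), morphisms are injective on $Q$: distinct elements are comparable, and so are their images.

\begin{lemma}\label{lem:Aacc}
The axioms of $\mathcal A_\gamma$ are of the form \eqref{eq:axiom}, and $\mathcal A_\gamma$ is $\omega$-accessible. A full subcategory $\mathcal C$ of representatives of its finitely presentable objects has $|\mathrm{Mor}\,\mathcal C|\le2^\gamma$.
\end{lemma}

\begin{proof}
Axiom (a) was treated after \eqref{eq:axiom}, and (b) has the required form. Existence in (c) has the conclusion $\bigvee_{n\in\gamma}S_n(q,q',x)$. The remaining axioms forbid finite conjunctions: $S_n(q,q',x)\wedge S_m(q,q',x)$ for $n\ne m$; $R_g(x,y)\wedge S_n(q,q',x)\wedge S_m(q,q',y)$ for $m\ne g(n)$; and $T(x)\wedge S_n(q,q',x)$ for $n\ne1$.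

An induced substructure with finitely many elements need not be finite, since a pair may lie in infinitely many $R_g$. So, for an object $C$, finite sets $P_0\subseteq P_C$, $Q_0\subseteq Q_C$ and a finite $\Gamma_0\subseteq\gamma^\gamma$, take the structure on $(P_0,Q_0)$ with $T,<,D,S_n$ induced, with $R_g$ induced for $g\in\Gamma_0$, and with $R_g=\emptyset$ for $g\notin\Gamma_0$. It satisfies the axioms, because the $R_g$ occur only in hypotheses. It is finite, because a triple lies in at most one $S_n$ by (b) and (c). These structures form a directed family containing every element and tuple of $C$, and Lemma~\ref{lem:structures}(c) applies.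

The finitely presentable objects are therefore the finite ones. The signature has $\gamma^\gamma=2^\gamma$ symbols, and a finite structure on given finite sets is a finite set of tuples, so there are at most $2^\gamma$ isomorphism types. Between two finite structures there are finitely many morphisms.
\end{proof}

\section{A pure epimorphism from a filter that does not extend}\label{sec:epi}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $\mu$ be uncountable regular, and let $F$ be a $\mu$-complete filter on a set $I$ that extends to no $\gamma^+$-complete ultrafilter.

\medskip\noindent\emph{The morphism.}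
No point of $I$ lies in all members of $F$, since its principal ultrafilter would extend $F$. But fewer than $\mu$ members always have a common point. So an ordered element of $A$ will consist of a small set $E$ of tests that it answers, a point $i$ that is correct for the members of $F$ occurring in $E$, and a height $\alpha$, which guarantees that there is room above any small set of elements. Let $J$ be the set of triples $q=(E_q,i_q,\alpha_q)$ with
\[
E_q\subseteq\gamma^I,\quad|E_q|<\mu,\quad i_q\in I,\quad \alpha_q<\mu,\qquad i_q\in W\text{ for all }W\in F\text{ with }\chi_W\in E_q .
\]
Well-order each set $\{q\in J:\alpha_q=\alpha\}$ and order $J$ first by height; this is a total order in which $\alpha_{q'}<\alpha_q$ implies $q'<q$. Define $B$ as follows.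
\begin{itemize}
\item $P_B=\gamma^I$; $R_g(x,y)$ if and only if $y=g\circ x$; and $T=\{\chi_W:W\in F\}$.
\item $Q_B=J\cup\{b\}$, with $b$ a new greatest element.
\item $D(b,x)$ for all $x$; for $q\in J$, $D(q,x)$ if and only if $x\in E_q$.
\item $S_n(q,q',x)$ if and only if $q'<q$, $D(q,x)$, $D(q',x)$ and $x(i_{q'})=n$.
\end{itemize}
The last clause makes sense because $q'<q$ implies $q'\in J$; the element $b$ has no point, and none is needed, since the color is read from the lower element. Axioms (a)--(c) hold by construction, with $s(q,q',x)=x(i_{q'})$. Axiom (d) is the identity $(g\circ x)(i_{q'})=g(x(i_{q'}))$. For (e), if $x=\chi_W$ with $W\in F$ and $s(q,q',x)$ is defined, then $x\in E_{q'}$, so $i_{q'}\in W$ and $x(i_{q'})=1$. Thus $B\in\mathcal A_\gamma$. Let $A$ be the induced substructure on $P_A=\gamma^I$, $Q_A=J$, and let $f:A\to B$ be the inclusion. It misses $b$, so it is not an isomorphism.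

\medskip\noindent\emph{$f$ is $\mu$-pure.}
Let $fu=vw$ with $u:X\to A$, $v:Y\to B$, $w:X\to Y$ and $X,Y$ $\mu$-presentable. By Lemma~\ref{lem:structures}(b), $Y$ has fewer than $\mu$ elements. If $b\notin v(Q_Y)$, then $v=ft$ for a homomorphism $t:Y\to A$, because $A$ is induced, and $ftw=fu$ gives $tw=u$.

Otherwise $b=v(q_0)$ for a unique $q_0\in Q_Y$. This $q_0$ is the greatest element of $Q_Y$, since $q_0<q$ would give $b<v(q)$. Put $P_0=v(P_Y)$ and $Q_0=v(Q_Y)\setminus\{b\}\subseteq J$; both have fewer than $\mu$ elements. As $F$ is $\mu$-complete, the intersection of all $W\in F$ with $\chi_W\in P_0$ belongs to $F$ (it is $I$ if there are none), so it contains a point $i$. As $\mu$ is regular, there is $\alpha<\mu$ larger than $\alpha_q$ for all $q\in Q_0$. Then $e=(P_0,i,\alpha)$ is in $J$, and $q<e$ for all $q\in Q_0$. Let $t(q_0)=e$, and let $t$ agree with $v$ on all other elements of $Y$. We check that $t:Y\to A$ preserves every tuple of $Y$.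
\begin{itemize}
\item Tuples not involving $q_0$ are preserved because $v$ preserves them and $A$ is induced in $B$.
\item If $q<q_0$, then $t(q)=v(q)\in Q_0$, so $t(q)<e$. There is no $q$ with $q_0<q$.
\item If $D(q_0,x)$, then $v(x)\in P_0=E_e$, so $D(e,v(x))$.
\item If $S_n(q_0,q',x)$, then $q'<q_0$ and $S_n(b,v(q'),v(x))$, that is, $v(x)\in E_{v(q')}$ and $v(x)(i_{v(q')})=n$. Since also $v(q')<e$ and $v(x)\in E_e$, we get $S_n(e,v(q'),v(x))$.
\item $S_n(q,q_0,x)$ does not occur, since by (b) it would require $q_0<q$.
\end{itemize}
For an element $z$ of $X$ we have $vw(z)=u(z)\neq b$, so $w(z)\ne q_0$ and $tw(z)=vw(z)=u(z)$.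

\medskip\noindent\emph{$f$ is an epimorphism.}
Let $\rho,\sigma:B\to C$ be morphisms of $\mathcal A_\gamma$ with $\rho f=\sigma f$, and suppose $\rho\ne\sigma$. Then $\rho(b)\neq\sigma(b)$, and after exchanging the names we have $\sigma(b)<\rho(b)$ by (a). For $x\in\gamma^I$ put $\bar x=\rho(x)=\sigma(x)$. Since $D(b,x)$ holds in $B$, both $D(\rho(b),\bar x)$ and $D(\sigma(b),\bar x)$ hold in $C$. By (c),
\[
\varphi(x)=s(\rho(b),\sigma(b),\bar x)\in\gamma
\]
is defined for all $x\in\gamma^I$. Since $R_g(x,g\circ x)$ holds in $B$, we have $R_g(\bar x,\overline{g\circ x})$ in $C$, and (d) gives $\varphi(g\circ x)=g(\varphi(x))$. For $W\in F$ we have $T(\chi_W)$ in $B$, hence $T(\overline{\chi_W})$ in $C$, and (e) gives $\varphi(\chi_W)=1$. By Lemma~\ref{lem:equivariant}, $\{W\subseteq I:\varphi(\chi_W)=1\}$ is a $\gamma^+$-complete ultrafilter containing $F$, a contradiction. So $\rho=\sigma$.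

By Lemma~\ref{lem:monos}, an epimorphism that is not an isomorphism is not a strict monomorphism.
\end{proof}

\begin{remark}
The $\mu$-completeness of $F$ is used only for purity, and the absence of an extension only for the epimorphism property. If $F$ does extend to a $\gamma^+$-complete ultrafilter $U$, the same $f$ is not an epimorphism. Add to $B$ an element $b'$ above $J$ and below $b$, with $D(b',x)$ for all $x$, with $s(b',q',x)=x(i_{q'})$ for $q'\in J$ and $x\in E_{q'}$, and with $s(b,b',x)=\lim_Ux$. Axioms (d) and (e) for the pair $b'<b$ hold because $\lim_U$ is equivariant and $F\subseteq U$. The inclusion of $B$ and the map that fixes $A$ and sends $b$ to $b'$ are distinct homomorphisms that agree on $A$.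
\end{remark}

\begin{proof}[Proof of Corollary~\ref{cor:B}]
Suppose that there is no measurable cardinal. By Lemma~\ref{lem:measurable}, $\mathrm{SC}(\mu,\omega)$ fails for every regular $\mu$. A regular $\mu\vartriangleright\omega$ is uncountable, so Theorem~\ref{thm:A} gives a $\mu$-pure morphism of $\mathcal A_\omega$ that is not a strict monomorphism. By G\"odel, if ZFC is consistent then so is $\mathrm{ZFC}+V{=}L$, and by Scott, $V=L$ implies that there is no measurable cardinal. So the conclusion of Theorem~\ref{thm:known} for $\lambda=\omega$ and the explicitly defined category $\mathcal A_\omega$ is refuted by $\mathrm{ZFC}+V{=}L$.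
\end{proof}

\section{Ultrapowers make pure morphisms regular}\label{sec:ultra}

Let $\mathcal A$ be $\lambda$-accessible. By (P1), a $\lambda$-presentable object is a retract of a member of the generating set, and a retract is determined up to isomorphism by an idempotent; so there is a small full subcategory $\mathcal C$ of representatives of the $\lambda$-presentable objects. Write $|\mathrm{Mor}\,\mathcal C|^{<\lambda}$ for the supremum of the cardinals $|\mathrm{Mor}\,\mathcal C|^{\nu}$ with $\nu<\lambda$.

\begin{proposition}\label{prop:upper}
Let $\mathcal A$ and $\mathcal C$ be as above, let $\delta\ge\lambda+|\mathrm{Mor}\,\mathcal C|^{<\lambda}$, and let $\mu\vartriangleright\lambda$ be a regular cardinal with $\mathrm{SC}(\mu,\delta)$. Then every $\mu$-pure morphism of $\mathcal A$ is a regular monomorphism.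
\end{proposition}

The proof imitates the fact that a split monomorphism $f$ with retraction $r$ is the equalizer of $fr$ and $\mathrm{id}_B$. Think of a category of structures. Write $B$ as a $\mu$-directed colimit of small pieces $B_k$. Purity gives local retractions $t_k:B_k\to A$, so an element $y$ of $B$ has a candidate image $t_k(y)\in A$ for each large $k$. The candidates need not stabilize, but the whole family $(t_k(y))_k$ is an element $h(y)$ of an ultrapower $A^U$, when $U$ contains the tails of the index poset. The map $h:B\to A^U$ replaces $r$, the diagonal $\Delta$ replaces the identity, and $f$ is the equalizer of $f^Uh$ and $\Delta_B$. The difficulty is that $B^U$ must be an object of the category. In the category $\mathcal T$ of Section~\ref{sec:toy} this fails for $A=\omega$ and an ultrafilter $U$ on $\omega$ containing the cofinite sets: the elements $[k\mapsto k]<[k\mapsto k+1]$ of $A^U$ have color $k$ at coordinate $k$, so no $S_n$ holds for them. Completeness of $U$ removes this obstruction. To carry this out in an arbitrary accessible category we need an approximation of $f$ by morphisms between presentable objects, a notion of element, and a criterion for the ultrapower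 to be an object.

Recall that a functor $\pi:\mathcal D\to\mathcal E$ is \emph{cofinal} if for every object $e$ the comma category $e\downarrow\pi$ is nonempty and connected; a diagram on $\mathcal E$ and its composite with $\pi$ then have the same colimit. A monotone map $\pi$ from a directed poset $K$ to a poset $I$ is cofinal as soon as every $i\in I$ lies below some $\pi(k)$, since $\{k:\pi(k)\ge i\}$ is then a nonempty upward closed subset of $K$, and so is directed.

\begin{lemma}\label{lem:approx}
Let $\mathcal A$ be $\mu$-accessible and $f:A\to B$. There are a $\mu$-directed poset $K$, diagrams $(A_k)_{k\in K}$ and $(B_k)_{k\in K}$ of $\mu$-presentable objects with connecting maps $\alpha_{k,l},\beta_{k,l}$ and colimit cocones $a_k:A_k\to A$, $b_k:B_k\to B$, and morphisms $f_k:A_k\to B_k$ such that $b_kf_k=fa_k$ and $f_l\alpha_{k,l}=\beta_{k,l}f_k$ for $k\le l$.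
\end{lemma}

\begin{proof}
Write $A$ and $B$ as $\mu$-directed colimits of $\mu$-presentable objects $(A'_i)_{i\in I}$ and $(B'_j)_{j\in J}$, with cocones $a'_i,b'_j$ and connecting maps $\alpha'_{i,i'},\beta'_{j,j'}$. Let $K$ be the set of triples $(i,j,g)$ with $g:A'_i\to B'_j$ and $b'_jg=fa'_i$. Put $(i,j,g)\le(i',j',g')$ if $i\le i'$, $j\le j'$ and $g'\alpha'_{i,i'}=\beta'_{j,j'}g$. This is a partial order. By (P1), for all $i\in I$ and $j_0\in J$ the morphism $fa'_i$ factors through some $b'_j$, and we may enlarge $j$ so that $j\ge j_0$. Hence the projections $K\to I$ and $K\to J$, which are monotone, have every element below their image.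

Let fewer than $\mu$ triples $(i_r,j_r,g_r)$ be given. Choose $i$ above all $i_r$, and then $(i,j,g)\in K$ with $j$ above all $j_r$. For each $r$,
\[
b'_j\,g\,\alpha'_{i_r,i}=fa'_i\alpha'_{i_r,i}=fa'_{i_r}=b'_{j_r}g_r=b'_j\,\beta'_{j_r,j}\,g_r .
\]
By (P2) for $A'_{i_r}$ there is $j'_r\ge j$ at which $g\alpha'_{i_r,i}$ and $\beta'_{j_r,j}g_r$ become equal. For $j'\ge j$ above all $j'_r$, the triple $(i,j',\beta'_{j,j'}g)$ is an upper bound. So $K$ is $\mu$-directed and both projections are cofinal. For $k=(i,j,g)$ put $A_k=A'_i$, $B_k=B'_j$, $f_k=g$.
\end{proof}

The elements of an object $A$ will be the morphisms $c\to A$ with $c\in\mathcal C$. Let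
\[
E:\mathcal A\to\mathbf{Set}^{\mathcal C^{op}},\qquad EA=\mathcal A(-,A)|_{\mathcal C}.
\]
For a presheaf $H$, an element $x\in H(c)$ and $m:c'\to c$, write $x\cdot m$ for $H(m)(x)$. The category of elements $\mathrm{El}(H)$ has objects $(c,x)$ with $x\in H(c)$, and its morphisms $(c',x')\to(c,x)$ are the $m:c'\to c$ with $x\cdot m=x'$. Every presheaf $H$ is the colimit of the representables $\mathcal C(-,c)=Ec$ indexed by $(c,x)\in\mathrm{El}(H)$. A category is \emph{$\lambda$-filtered} if every diagram in it indexed by a category with fewer than $\lambda$ morphisms has a cocone, and every small $\lambda$-filtered category receives a cofinal functor from a $\lambda$-directed poset. The next lemma is standard (Ad\'amek--Rosick\'y, \S2.A); we include the short proof.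

\begin{lemma}\label{lem:nerve}
The functor $E$ is full and faithful and preserves $\lambda$-directed colimits. A presheaf $H$ is isomorphic to $EA$ for some $A\in\mathcal A$ if and only if $\mathrm{El}(H)$ is $\lambda$-filtered.
\end{lemma}

\begin{proof}
Colimits of presheaves are computed pointwise, so preservation is the definition of $\lambda$-presentability. Let $A$ be a $\lambda$-directed colimit of objects $c_i\in\mathcal C$ with cocone $a_i$ and connecting maps $\alpha_{i,j}$. Two morphisms $A\to B$ with the same image under $E$ agree on all $a_i$, so they are equal. Given $\eta:EA\to EB$, the morphisms $\eta(a_i):c_i\to B$ form a cocone by naturality and induce $s:A\to B$ with $sa_i=\eta(a_i)$. Every $x:c\to A$ has the form $a_ix'$, and $\eta(x)=\eta(a_i)x'=sx$. So $\eta=Es$.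

Consider a diagram $d\mapsto(c_d,x_d)$ in $\mathrm{El}(EA)$ indexed by a category with fewer than $\lambda$ morphisms, sending $\epsilon:d\to d'$ to $m_\epsilon$. By (P1) and $\lambda$-directedness, $x_d=a_ix'_d$ for all $d$ and one $i$. For each $\epsilon$ we have $a_ix'_{d'}m_\epsilon=x_{d'}m_\epsilon=x_d=a_ix'_d$, so by (P2) and $\lambda$-directedness there is one $j\geq i$ with $\alpha_{i,j}x'_{d'}m_\epsilon=\alpha_{i,j}x'_d$ for all $\epsilon$. The maps $\alpha_{i,j}x'_d$ form a cocone with vertex $(c_j,a_j)$. Conversely, let $\mathrm{El}(H)$ be $\lambda$-filtered, and restrict along a cofinal functor from a $\lambda$-directed poset. Then $H$ is the colimit of $Ec_k$ for a $\lambda$-directed diagram $(c_k)$ in $\mathcal C$, and $H\cong E(\operatorname{colim}c_k)$.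
\end{proof}

Let $U$ be an ultrafilter on a set $K$. For a presheaf $H$ let $H^U(c)$ be the set of families $(x^k)_{k\in W}$ in $H(c)$ with $W\in U$, modulo agreement on a member of $U$. Putting $[(x^k)]\cdot m=[(x^k\cdot m)]$ makes $H^U$ a presheaf, and $\eta:H\to H'$ induces $\eta^U:H^U\to H'^U$ by $[(x^k)]\mapsto[(\eta(x^k))]$. The diagonal $\Delta_H:H\to H^U$ sends $x$ to the class of the constant family. It is pointwise injective, since members of $U$ are nonempty, and $\eta^U\Delta_H=\Delta_{H'}\eta$.

\begin{lemma}\label{lem:ultrapower}
Let $\delta\ge\lambda+|\mathrm{Mor}\,\mathcal C|^{<\lambda}$ and let $U$ be $\delta^+$-complete. For every $B\in\mathcal A$ there is $B^*\in\mathcal A$ with $EB^*\cong(EB)^U$.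
\end{lemma}

\begin{proof}
Put $H=EB$. By Lemma~\ref{lem:nerve}, $\mathrm{El}(H)$ is $\lambda$-filtered, and we must show the same for $\mathrm{El}(H^U)$. Let $d\mapsto(c_d,x_d)$, $\epsilon\mapsto m_\epsilon$ be a diagram in $\mathrm{El}(H^U)$ indexed by a category with fewer than $\lambda$ morphisms, with $x_d=[(x_d^k)]$. For each $d$ the set of $k$ where $x_d^k$ is defined is in $U$, and for each $\epsilon:d\to d'$ the set of $k$ where $x^k_{d'}\cdot m_\epsilon=x^k_d$ is in $U$. These are fewer than $\lambda\le\delta$ sets, so their intersection $W$ is in $U$. For $k\in W$ we have a diagram $d\mapsto(c_d,x_d^k)$ in $\mathrm{El}(H)$, over one and the same diagram in $\mathcal C$. Choose a cocone on it: a cocone $(n_d:c_d\to c)_d$ in $\mathcal C$ and $y^k\in H(c)$ with $y^k\cdot n_d=x^k_d$ for all $d$. The cocone in $\mathcal C$ depends on $k$, but it is determined by $\mathrm{id}_c$ and the $n_d$, a family of fewer than $\lambda$ morphisms of fixed length, so there are at most $\delta$ possibilities. By Lemma~\ref{lem:complete}(a), applied to any extension of this choice to $K$, the same cocone $(n_d:c_d\to c)_d$ is chosen for all $k$ in some $W'\in U$, $W'\subseteq W$. Then $y=[(y^k)_{k\in W'}]\in H^U(c)$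 satisfies $y\cdot n_d=x_d$, and $(n_d)_d$ is a cocone with vertex $(c,y)$ in $\mathrm{El}(H^U)$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:upper}]
Let $f:A\to B$ be $\mu$-pure. Since $\mu\vartriangleright\lambda$, the category $\mathcal A$ is $\mu$-accessible, and Lemma~\ref{lem:approx} applies. Purity, applied to the squares $fa_k=b_kf_k$, gives $t_k:B_k\to A$ with $t_kf_k=a_k$. Say that a property holds \emph{for large $k$} if it holds on a tail $\{k:k\ge k_0\}$. The subsets of $K$ that contain a tail form a $\mu$-complete filter, because fewer than $\mu$ tails contain the tail of a common upper bound. By $\mathrm{SC}(\mu,\delta)$ there is a $\delta^+$-complete ultrafilter $U$ on $K$ containing all tails.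

\medskip\noindent\emph{The generalized retraction $h:EB\to(EA)^U$.}
Objects $c\in\mathcal C$ are $\lambda$-presentable and $K$ is $\lambda$-directed, so (P1) and (P2) apply. For $y:c\to B$ choose $k_y\in K$ and $y':c\to B_{k_y}$ with $b_{k_y}y'=y$, and put
\[
y^k=\beta_{k_y,k}\,y'\quad(k\ge k_y),\qquad h(y)=[(t_ky^k)_{k\ge k_y}]\in(EA)^U(c).
\]
By (P2), if $y=b_ly''$ is any other factorization, then $y^k=\beta_{l,k}y''$ for large $k$. We use this twice.

First, $h$ is natural. For $m:c'\to c$ we have $ym=b_{k_y}(y'm)$, so $(ym)^k=\beta_{k_y,k}y'm=y^km$ for large $k$, and $h(ym)=h(y)\cdot m$.

Second, $h\circ Ef=\Delta_{EA}$. Let $x:c\to A$ and write $x=a_lx'$. Then $fx=fa_lx'=b_l(f_lx')$, so for large $k$ we have $(fx)^k=\beta_{l,k}f_lx'=f_k\alpha_{l,k}x'$ and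
\[
t_k(fx)^k=t_kf_k\alpha_{l,k}x'=a_k\alpha_{l,k}x'=a_lx'=x .
\]
In particular $Ef$ is pointwise injective, because $\Delta_{EA}$ is. Since $E$ is faithful, $f$ is a monomorphism.

\medskip\noindent\emph{The parallel pair.}
By Lemma~\ref{lem:ultrapower} there are $B^*\in\mathcal A$ and an isomorphism $\theta:(EB)^U\to EB^*$. Since $E$ is full, there are $\rho,\sigma:B\to B^*$ with $E\rho=\theta\,(Ef)^Uh$ and $E\sigma=\theta\,\Delta_{EB}$. We have $(Ef)^Uh\,Ef=(Ef)^U\Delta_{EA}=\Delta_{EB}\,Ef$, so $\rho f=\sigma f$ by faithfulness.

\medskip\noindent\emph{$f$ is the equalizer of $\rho$ and $\sigma$.}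
Let $z:Z\to B$ satisfy $\rho z=\sigma z$. Let $\zeta:c\to Z$ with $c\in\mathcal C$, and put $y=z\zeta$. Then $(Ef)^U(h(y))=\Delta_{EB}(y)$, which says that $\{k\ge k_y:ft_ky^k=y\}$ is in $U$. This set is nonempty, so $z\zeta=fx$ for some $x:c\to A$, and $x=\eta(\zeta)$ is unique because $Ef$ is pointwise injective. For $m:c'\to c$ we have $f\eta(\zeta)m=z\zeta m=f\eta(\zeta m)$, so $\eta:EZ\to EA$ is natural, again by injectivity. By fullness $\eta=Es$ for some $s:Z\to A$, and $E(fs)=Ez$ gives $fs=z$. The factorization is unique since $f$ is a monomorphism.
\end{proof}

\begin{remark}
The hypothesis $\mu\vartriangleright\lambda$ is used once, to obtain a $\mu$-directed index poset and hence a $\mu$-complete filter of tails. Applying Lemma~\ref{lem:approx} with $\lambda$ instead would give squares to which $\mu$-purity still applies, but only a $\lambda$-complete filter, and $\mathrm{SC}(\lambda,\delta)$ is false for $\delta\ge\lambda$ by Lemma~\ref{lem:measurable}. The $\delta^+$-completeness of $U$ is used only in Lemma~\ref{lem:ultrapower}.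
\end{remark}

\section{The exact strength}\label{sec:strength}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
$(4)\Rightarrow(1)$. Given $\lambda$, $\mathcal A$ and $\mu_0$ as in (4), let $\alpha\geq\lambda+\mu_0$ and $\mu=(2^\alpha)^+$. This is a regular cardinal above $\mu_0$, and $\mu\vartriangleright\lambda$ by Lemma~\ref{lem:sharp}. Regular monomorphisms are strict by Lemma~\ref{lem:monos}.

$(1)\Rightarrow(2)$. Take $\lambda=\omega$. A regular $\mu\vartriangleright\omega$ is uncountable, and a strict monomorphism that is an epimorphism is an isomorphism by Lemma~\ref{lem:monos}.

$(2)\Rightarrow(3)$. Apply (2) to $\mathcal A_\gamma$. By Theorem~\ref{thm:A}, the resulting $\mu$ satisfies $\mathrm{SC}(\mu,\gamma)$.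

$(3)\Rightarrow(4)$. Given $\lambda$ and $\mathcal A$, let $\delta=\lambda+|\mathrm{Mor}\,\mathcal C|^{<\lambda}$, let $\kappa$ be regular with $\mathrm{SC}(\kappa,\delta)$, and put $\mu_0=\kappa+\lambda$. A regular $\mu\ge\mu_0$ satisfies $\mathrm{SC}(\mu,\delta)$, so Proposition~\ref{prop:upper} applies whenever $\mu\vartriangleright\lambda$.

Finally, (3) and Lemma~\ref{lem:measurable} give a measurable cardinal above every infinite $\gamma$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:D}]
The implication (i)$\Rightarrow$(ii) is Lemma~\ref{lem:monos}, and (ii)$\Rightarrow$(iii) is Theorem~\ref{thm:A}. Assume (iii). We apply Proposition~\ref{prop:upper} to $\mathcal A_\gamma$ with $\lambda=\omega$. By Lemma~\ref{lem:Aacc}, $\omega+|\mathrm{Mor}\,\mathcal C|^{<\omega}\le2^\gamma$, so $\delta=2^\gamma$ is admissible. By Lemma~\ref{lem:complete}(b), $\mathrm{SC}(\mu,2^\gamma)$ holds, and $\mu\vartriangleright\omega$ by Lemma~\ref{lem:sharp}. Hence every $\mu$-pure morphism of $\mathcal A_\gamma$ is a regular monomorphism, and in particular strict.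
\end{proof}

\begin{remark}[One $\lambda$ suffices]
Fix a regular $\lambda$, and restrict statement (1) of Theorem~\ref{thm:C} to $\lambda$-accessible categories. The restricted statement is still equivalent to (3). It follows from (1), and conversely each $\mathcal A_\gamma$ is $\lambda$-accessible by Lemma~\ref{lem:sharp}, so the restricted statement gives a regular $\mu>\lambda$ satisfying (i), and hence (iii), of Theorem~\ref{thm:D}. In particular it fails if there is no measurable cardinal.
\end{remark}

\begin{remark}[Other classes of monomorphisms]
The counterexamples are epimorphisms that are not isomorphisms, so by Lemma~\ref{lem:monos} they are not even extremal monomorphisms, while Proposition~\ref{prop:upper} produces regular monomorphisms. Therefore ``strict'' may be replaced by ``strong'' or ``extremal'' in Theorems~\ref{thm:A}, \ref{thm:C}, \ref{thm:D} and Corollary~\ref{cor:B}.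
\end{remark}

\begin{thebibliography}{9}
\bibitem{Kanalas}
Krist\'of Kanalas, \emph{Pure maps are strict monomorphisms}, arXiv:2407.13448 (2024).
\end{thebibliography}
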